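\title{Baire measurability on $C(K)$ and sequential limits of finitely supported measures}

\begin{abstract}
For a compact Hausdorff space $K$ we compare two conditions: (a) every Radon probability on $K$ is obtained from finitely supported probabilities by iterating limits of weak$^*$ convergent sequences; (b) the pointwise and the weak topology of $C(K)$ have the same Baire $\sigma$-algebra. Condition (a) always implies (b). We construct in ZFC a compact space of weight $\mathfrak c$ that satisfies (b) and carries a probability singular to every measure in the sequential closure of the finitely supported ones. The two conditions are equivalent for spaces of weight less than $\mathfrak p$, and the equivalence fails for some space of each weight $\kappa\ge\mathfrak c$. The construction rests on a Borel filter on $\omega$ for which Fatou's lemma fails.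
\end{abstract}

\section{Introduction}

Throughout, $K$ is a nonempty compact Hausdorff space, $C(K)$ is the Banach space of continuous real functions on $K$, and $M(K)=C(K)^*$ is the space of signed Radon measures on $K$ with the weak$^*$ topology $w^*$. We write $\mu(f)=\int f\,d\mu$. Let $P(K)\subseteq M(K)$ be the set of Radon probabilities and $\delta_t$ the Dirac measure at $t\in K$. For $S\subseteq K$ put $\Delta_S=\{\delta_s:s\in S\}$; its convex hull $\mathrm{co}\,\Delta_S$ consists of the probabilities supported by finite subsets of $S$.

The \emph{sequential closure} $\mathrm{Seq}(\mathcal A)$ of a set $\mathcal A\subseteq M(K)$ is the smallest subset of $M(K)$ that contains $\mathcal A$ and is closed under limits of $w^*$-convergent sequences. It is reached from $\mathcal A$ by adding all limits of convergent sequences, repeating this step, taking unions at limit stages, and stopping at stage $\omega_1$. Since $P(K)$ is $w^*$-closed, $\mathrm{Seq}(\mathrm{co}\,\Delta_K)\subseteq P(K)$.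

The \emph{Baire $\sigma$-algebra} $\mathrm{Ba}(X)$ of a topological space $X$ is the smallest $\sigma$-algebra on $X$ that makes every continuous function $X\to\mathbb R$ measurable. Let $C_p(K)$ and $C_w(K)$ denote $C(K)$ with the topology of pointwise convergence on $K$ and with the weak topology. The following question comes from Avil\'es, Plebanek and Rodr\'iguez \cite{APR}.

\medskip
\noindent\textbf{Question.} \emph{Is it true, for every compact Hausdorff space $K$, that $\mathrm{Seq}(\mathrm{co}\,\Delta_K)=P(K)$ if and only if $\mathrm{Ba}(C_p(K))=\mathrm{Ba}(C_w(K))$?}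
\medskip

Both sides say that integrals can be recovered from point values by countable operations. By a theorem of Edgar (Lemma~\ref{lem:edgar}), $\mathrm{Ba}(C_p(K))$ is generated by the evaluations $f\mapsto f(t)$ and $\mathrm{Ba}(C_w(K))$ by the integrals $f\mapsto\mu(f)$. So the two $\sigma$-algebras agree exactly when each $\mu\in P(K)$ has the form $\mu(f)=\Phi(f(s_0),f(s_1),\dots)$ for some points $s_i\in K$ and some Borel function $\Phi$ on $\mathbb R^\omega$. A Borel function on $\mathbb R^\omega$ arises from continuous functions of finitely many variables by iterated pointwise limits of sequences. Thus $\mu$ is an iterated sequential limit of continuous, possibly nonlinear, expressions in finitely many values of $f$. The condition $\mathrm{Seq}(\mathrm{co}\,\Delta_K)=P(K)$ asks for the same with weighted averages $\sum_ic_if(s_i)$ as the starting expressions. As $\mu$ is itself linear and positive, it is tempting to guess that averages suffice. The simplest cases agree with this guess: both conditions hold if $K$ is metrizable (Section~\ref{sec:small}), and for a cube $2^\Gamma$ both hold or both fail according to the size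 of $\Gamma$ (Section~\ref{sec:cubes}). The guess is nevertheless wrong.

We use four conditions on $K$. Here $\mathrm{supp}\,\mu$ is the set of points all of whose neighborhoods have positive $\mu$-measure.
\begin{itemize}
\item[(a)] $\mathrm{Seq}(\mathrm{co}\,\Delta_K)=P(K)$.
\item[(b)] $\mathrm{Ba}(C_p(K))=\mathrm{Ba}(C_w(K))$.
\item[(c)] Every $\mu\in P(K)$ satisfies $\mathrm{supp}\,\mu\subseteq\overline S$ for some countable $S\subseteq K$.
\item[(d)] Every $\mu\in P(K)$ is the limit of a $w^*$-convergent sequence from $\mathrm{co}\,\Delta_K$.
\end{itemize}
The \emph{weight} $w(K)$ is the least cardinality of a base of $K$, and $\mathfrak c=2^{\aleph_0}$. A family $\mathcal N$ of subsets of $\omega=\{0,1,2,\dots\}$ has the \emph{strong finite intersection property} if every finite subfamily has infinite intersection, and an infinite set $I\subseteq\omega$ is a \emph{pseudo-intersection} of $\mathcal N$ if $I\setminus N$ is finite for every $N\in\mathcal N$. The cardinal $\mathfrak p$ is the least size of a family with the strong finite intersection property and no pseudo-intersection. One has $\omega_1\le\mathfrak p\le\mathfrak c$,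 and $\mathfrak p=\mathfrak c$ under the continuum hypothesis (CH) or Martin's axiom (MA).

\begin{theorem}\label{thm:easy}
For every compact $K$, $\mathrm{Seq}(\mathrm{co}\,\Delta_K)=P(K)$ implies $\mathrm{Ba}(C_p(K))=\mathrm{Ba}(C_w(K))$.
\end{theorem}

\begin{theorem}[ZFC]\label{thm:main}
There is a compact Hausdorff space $K$ of weight $\mathfrak c$ with $\mathrm{Ba}(C_p(K))=\mathrm{Ba}(C_w(K))$ but $\mathrm{Seq}(\mathrm{co}\,\Delta_K)\ne P(K)$. Moreover, some $\lambda\in P(K)$ is mutually singular with every $\nu\in\mathrm{Seq}(\mathrm{co}\,\Delta_K)$.
\end{theorem}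

\begin{theorem}\label{thm:range}
If $w(K)<\mathfrak p$, then the equivalence in the Question holds for $K$; in fact, conditions \textup{(a)--(d)} are then equivalent. On the other hand, for every cardinal $\kappa\ge\mathfrak c$ there is a compact space of weight $\kappa$ for which the equivalence in the Question fails. So if $\mathfrak p=\mathfrak c$ (for instance under CH or MA) and $\kappa$ is an infinite cardinal, the equivalence holds for all compact $K$ of weight $\kappa$ if and only if $\kappa<\mathfrak c$.
\end{theorem}

The proof of Theorem~\ref{thm:main} sets two closure properties against each other. Measurability with respect to $\mathrm{Ba}(C_p(K))$ passes to limits along any Borel filter on $\omega$. Membership in a sequential closure is constrained by Fatou's lemma. Section~\ref{sec:filter} exhibits a Borel filter along which Fatou's lemma fails, and shows on a model example how this separates measurability from sequential approximation. Sections~\ref{sec:space}--\ref{sec:lambda} build the space $K$ around this filter, using the approximation theorem for cubes from Section~\ref{sec:cubes}.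

\section{Measurable measures}\label{sec:measurable}

A measure $\mu\ge0$ in $M(K)$ is \emph{carried by} a Borel set $H$ if $\mu(K\setminus H)=0$; in particular $\mu$ is carried by the closed set $\mathrm{supp}\,\mu$. The restriction $\mu|_H=\mu(\,\cdot\cap H)$ is again Radon. For closed $H\subseteq K$ we identify the measures carried by $H$ with measures on $H$. For a continuous map $\varphi:K\to K'$ the image measure $\varphi[\mu]$ is given by $\varphi[\mu](f)=\mu(f\circ\varphi)$.

The Baire $\sigma$-algebra involves all continuous functions, most of them nonlinear. For weak topologies the linear ones are enough.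

\begin{lemma}[Edgar \cite{Edgar}]\label{lem:edgar}
Let $E$ be a real vector space, $L$ a space of linear functionals on $E$ that separates points, and $\sigma(E,L)$ the coarsest topology making all members of $L$ continuous. Then $\mathrm{Ba}(E,\sigma(E,L))$ is the $\sigma$-algebra generated by $L$; it is also generated by any Hamel basis of $L$.
\end{lemma}

\begin{proof}
Let $B$ be a Hamel basis of $L$. Members of $L$ are continuous, so it suffices to show that every continuous $\varphi:E\to\mathbb R$ is measurable for the $\sigma$-algebra generated by $B$. Identify $E$ with its image $Y\subseteq\mathbb R^B$ under the injective map $x\mapsto(b(x))_{b\in B}$; then $\sigma(E,L)$ is the subspace topology. The set $Y$ is dense in $\mathbb R^B$: distinct $b_1,\dots,b_m\in B$ map $E$ onto $\mathbb R^m$, since otherwise the image lies in a hyperplane and the $b_l$ are linearly dependent. Recall also that a family of pairwise disjoint nonempty basic open subsets of $\mathbb R^B$ is countable, because each has positive measure for the product of standard Gaussian measures. All closures below are taken in $\mathbb R^B$.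

Fix $r\in\mathbb R$ and let $U_r=\{\varphi<r\}\subseteq Y$. The difficulty is that $U_r$ may be a union of uncountably many basic sets; we show that its closure depends on countably many coordinates. Take a maximal family of basic open subsets of $\mathbb R^B$ whose traces on $Y$ are nonempty, pairwise disjoint and contained in $U_r$. Two members are disjoint in $\mathbb R^B$, since a nonempty intersection would meet the dense set $Y$. So the family is countable, and its union $W_r$ has the form $\pi^{-1}(W')$, where $\pi:\mathbb R^B\to\mathbb R^{B_0}$ is the projection, $B_0\subseteq B$ is countable and $W'$ is open. By maximality $W_r\cap Y$ is dense in $U_r$, and $W_r\cap Y$ is dense in $W_r$ because $W_r$ is open and $Y$ is dense. Hence $\overline{U_r}=\overline{W_r}$, and $\overline{W_r}=\pi^{-1}(\overline{W'})$ because $\pi$ is continuous and open. As $\mathbb R^{B_0}$ has a countable base, the closed set $\overline{W'}$ lies in its product $\sigma$-algebra. So $\overline{U_r}\cap Y$ lies in the $\sigma$-algebra generated by $B$.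

By continuity of $\varphi$ on $Y$, $\{\varphi<r\}\subseteq\overline{U_r}\cap Y\subseteq\{\varphi\le r\}$ for every $r$. Therefore $\{\varphi<r\}=\bigcup_{k\ge1}\overline{U_{r-1/k}}\cap Y$, and $\varphi$ is measurable.
\end{proof}

For $S\subseteq K$ let $\Sigma(S)$ be the $\sigma$-algebra on $C(K)$ generated by the functionals $\delta_s$, $s\in S$. The pointwise topology is $\sigma(C(K),\mathrm{lin}\,\Delta_K)$, so Lemma~\ref{lem:edgar} gives $\mathrm{Ba}(C_p(K))=\Sigma(K)$, while $\mathrm{Ba}(C_w(K))$ is generated by $M(K)$. We call $\mu\in M(K)$ \emph{measurable} if the function $f\mapsto\mu(f)$ on $C(K)$ is $\Sigma(K)$-measurable. Since $\Delta_K\subseteq M(K)$, and every signed measure is a linear combination of two probabilities by the Jordan decomposition,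
\begin{equation}\label{eq:reform}
\mathrm{Ba}(C_p(K))=\mathrm{Ba}(C_w(K))\iff\text{every }\mu\in P(K)\text{ is measurable.}
\end{equation}

\begin{lemma}\label{lem:closure}
\begin{itemize}
\item[(i)] The measurable measures form a linear subspace of $M(K)$ that contains $\Delta_K$ and is closed under limits of $w^*$-convergent sequences.
\item[(ii)] If $H\subseteq K$ is closed and $\mu\in M(H)$ is measurable as a function on $C(H)$, then $\mu$ is measurable as a function on $C(K)$.
\item[(iii)] Let $\mu\in P(K)$ be carried by $\bigcup_iH_i$, where $H_0,H_1,\dots$ are finitely or countably many pairwise disjoint closed sets. If every probability carried by one of the $H_i$ is measurable, then $\mu$ is measurable.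
\end{itemize}
\end{lemma}

\begin{proof}
(i) Linear combinations and pointwise limits of sequences of measurable functions are measurable. (ii) The restriction map $R:C(K)\to C(H)$ satisfies $\delta_t\circ R=\delta_t$ for $t\in H$, so it is measurable for the $\sigma$-algebras generated by the evaluations; compose $\mu$ with $R$. (iii) Each $\mu|_{H_i}$ is zero or a multiple of a probability carried by $H_i$, and $\|\mu-\sum_{i\le n}\mu|_{H_i}\|=\mu(\bigcup_{i>n}H_i)\to0$. Apply (i).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:easy}]
By Lemma~\ref{lem:closure}(i) every member of $\mathrm{Seq}(\mathrm{co}\,\Delta_K)$ is measurable. Apply \eqref{eq:reform}.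
\end{proof}

\begin{proposition}\label{prop:bc}
For every compact $K$, condition \textup{(b)} implies \textup{(c)}.
\end{proposition}

\begin{proof}
Let $\mu\in P(K)$; it is measurable by \eqref{eq:reform}. The union of the $\Sigma(S)$ over countable $S\subseteq K$ is a $\sigma$-algebra containing all generators, so it equals $\Sigma(K)$. Hence there is a countable $S$ such that $\Sigma(S)$ contains the sets $\{f:\mu(f)<r\}$ for all $r\in\mathbb Q$. If $f|_S=g|_S$, the sets that contain both or neither of $f,g$ form a $\sigma$-algebra that includes $\Sigma(S)$; so $\mu(f)=\mu(g)$. Suppose $t\in\mathrm{supp}\,\mu\setminus\overline S$. By Urysohn's lemma there is $f\ge0$ in $C(K)$ with $f(t)=1$ and $f=0$ on $\overline S$. Then $\mu(f)\ge\frac12\mu\{f>\frac12\}>0=\mu(0)$ although $f|_S=0|_S$, a contradiction.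
\end{proof}

The implication (d)$\Rightarrow$(a) is immediate from the definitions. So (d)$\Rightarrow$(a)$\Rightarrow$(b)$\Rightarrow$(c) for every compact $K$.

\section{Spaces of weight less than $\mathfrak p$}\label{sec:small}

Under (c), each probability lies in the $w^*$-closure of a countable subset of $\mathrm{co}\,\Delta_K$. Small weight allows us to extract a convergent sequence from that set.

\begin{proposition}\label{prop:cd}
If $w(K)<\mathfrak p$, then \textup{(c)} implies \textup{(d)}, and so \textup{(a)--(d)} are equivalent.
\end{proposition}

\begin{proof}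
Let $\mu\in P(K)$ with $\mathrm{supp}\,\mu\subseteq\overline S$ and $S$ countable. First, $\mu$ is in the $w^*$-closure of $\mathrm{co}\,\Delta_S$. Otherwise the Hahn--Banach theorem in $(M(K),w^*)$, whose dual is $C(K)$, gives $f\in C(K)$ with $\mu(f)>\sup_Sf=\sup_{\overline S}f\ge\mu(f)$. The countable set $Q$ of convex combinations of $\Delta_S$ with rational coefficients is norm dense in $\mathrm{co}\,\Delta_S$, so $\mu$ is in the $w^*$-closure of $Q$. Let $(\nu_n)_{n\in\omega}$ list $Q$ with each element repeated infinitely often.

Put $\kappa=\max(w(K),\omega)$; then $\kappa<\mathfrak p$ because $\mathfrak p\ge\omega_1$. There is a norm dense set $D\subseteq C(K)$ with $|D|\le\kappa$: fix a base of size $w(K)$, choose for each pair of basic sets with disjoint closures a continuous function equal to $0$ on one and $1$ on the other, note that these functions separate points, and let $D$ be the set of polynomials in them with rational coefficients (Stone--Weierstrass). For finite $J\subseteq D$ and $k\ge1$ let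
\[
N_{J,k}=\{n\in\omega:|\nu_n(f)-\mu(f)|<1/k\text{ for all }f\in J\}.
\]
Each $N_{J,k}$ is nonempty, hence infinite by the choice of the list, and $N_{J,k}\cap N_{J',k'}\supseteq N_{J\cup J',\max(k,k')}$. So these at most $\kappa$ sets have the strong finite intersection property, and they have a pseudo-intersection $I$. Then $\nu_n(f)\to\mu(f)$ as $n\to\infty$ in $I$, for every $f\in D$, and so for every $f\in C(K)$ because $\|\nu_n\|=\|\mu\|=1$.
\end{proof}

This is the first assertion of Theorem~\ref{thm:range}. A metrizable $K$ has countable weight and a countable dense set, so it satisfies (c) and with it all four conditions.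

The hypothesis $w(K)<\mathfrak p$ was used only to find $I$. Without it, the proof still shows that $\mu$ is the limit of $(\nu_n)$ along the filter generated by the sets $N_{J,k}$. The next section asks what convergence along a filter does and does not preserve.

\section{Limits along a Borel filter}\label{sec:filter}

A \emph{filter} on $\omega$ is a nonempty family $\mathfrak F$ of subsets of $\omega$ closed under supersets and finite intersections; it is \emph{proper} if $\emptyset\notin\mathfrak F$, so that any two members meet. Real numbers $r_n$ \emph{converge to $r$ along $\mathfrak F$} if $\{n:|r_n-r|<\varepsilon\}\in\mathfrak F$ for all $\varepsilon>0$, and measures $\mu_n$ converge to $\mu$ along $\mathfrak F$ if $\mu_n(f)\to\mu(f)$ along $\mathfrak F$ for all $f\in C(K)$. We identify the power set $\mathcal P(\omega)$ with $2^\omega$ through indicator functions; its Borel $\sigma$-algebra is generated by the sets $\{A:n\in A\}$.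

\begin{lemma}\label{lem:borelfilter}
Let $\mathfrak F$ be a proper filter on $\omega$ that is a Borel subset of $\mathcal P(\omega)$. Let $(E,\Sigma)$ be a measurable space, let $\varphi_n:E\to\mathbb R$ be $\Sigma$-measurable, and suppose that $\varphi_n(x)\to\varphi(x)$ along $\mathfrak F$ for each $x\in E$. Then $\varphi$ is $\Sigma$-measurable.
\end{lemma}

\begin{proof}
Fix $a\in\mathbb R$ and put $A_k(x)=\{n:\varphi_n(x)<a+\frac1k\}$. We claim that
\[
\{x:\varphi(x)\le a\}=\bigcap_{k\ge1}\{x:A_k(x)\in\mathfrak F\}.
\]
Let $B_k(x)=\{n:|\varphi_n(x)-\varphi(x)|<\frac1k\}\in\mathfrak F$. If $\varphi(x)\le a$, then $A_k(x)\supseteq B_k(x)$, so $A_k(x)\in\mathfrak F$. Conversely, if $A_k(x)\in\mathfrak F$, then properness gives some $n\in A_k(x)\cap B_k(x)$, so $\varphi(x)<a+\frac2k$; if this holds for all $k$, then $\varphi(x)\le a$. The map $A_k:E\to\mathcal P(\omega)$ is measurable because each set $\{x:n\in A_k(x)\}$ is in $\Sigma$, and $\mathfrak F$ is Borel. So the right side is in $\Sigma$.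
\end{proof}

\begin{remark}
Some definability of $\mathfrak F$ is needed. Let $\mathfrak U$ be a nonprincipal ultrafilter and $E=\mathcal P(\omega)$ with its Borel sets. The continuous functions $A\mapsto\mathbf 1_A(n)$ converge along $\mathfrak U$ to $\mathbf 1_{\mathfrak U}$, which is not Borel: a Borel $\mathfrak U$ would have coin-tossing measure $0$ or $1$ by the zero-one law, and measure $\frac12$ because $A\mapsto\omega\setminus A$ exchanges $\mathfrak U$ with its complement.
\end{remark}

\subsection*{A model}
Let $\mathfrak F$ be a proper Borel filter containing the cofinite sets. In the cube $Y=2^{\mathfrak F}$, with coordinate functions $z_A$ for $A\in\mathfrak F$, consider the points $p_n=(\mathbf 1_A(n))_{A\in\mathfrak F}$, the set $S=\{p_n:n\in\omega\}$, and the point $\mathbf 1$ with all coordinates $1$.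

The measures $\delta_{p_n}$ converge to $\delta_{\mathbf 1}$ along $\mathfrak F$. Indeed, given $f\in C(Y)$ and $\varepsilon>0$, take $f'$ with $\|f-f'\|<\varepsilon/2$ that depends only on the coordinates in a finite set $J\subseteq\mathfrak F$. For $n\in\bigcap J$ the points $p_n$ and $\mathbf 1$ agree on $J$, so $f'(p_n)=f'(\mathbf 1)$ and $|f(p_n)-f(\mathbf 1)|<\varepsilon$; and $\bigcap J\in\mathfrak F$. By Lemma~\ref{lem:borelfilter}, $\delta_{\mathbf 1}$ is $\Sigma(S)$-measurable.

Is $\delta_{\mathbf 1}$ in $\mathrm{Seq}(\mathrm{co}\,\Delta_S)$? For the filter of cofinite sets it is, since $p_n\to\mathbf 1$. For the filter of sets of asymptotic density one, no subsequence of $(p_n)$ converges to $\mathbf 1$, because every infinite set has an infinite subset of density zero; yet $\frac1k\sum_{n<k}\delta_{p_n}\to\delta_{\mathbf 1}$, because this average gives the basic neighborhood $\{z_A=1\text{ for }A\in J\}$ the mass $|\bigcap J\cap\{0,\dots,k-1\}|/k\to1$. So lack of a pseudo-intersection is not enough: the filter has to defeat all averages, and all iterated limits of averages.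

Here is a property that does this. Let $\mathbb T=\mathbb R/\mathbb Z$ with Lebesgue measure $m$, let $0<\varepsilon<1$, and suppose that sets $A_\xi\in\mathfrak F$, $\xi\in\mathbb T$, are given such that each $O_n=\{\xi:n\in A_\xi\}$ is Borel with $m(O_n)\le\varepsilon$. In words, $A_\xi$ is a random member of $\mathfrak F$ that contains any given $n$ with probability at most $\varepsilon$. For $\nu=\sum_nc_n\delta_{p_n}\in\mathrm{co}\,\Delta_S$ we have
\[
\int\nu(z_{A_\xi})\,dm(\xi)=\int\sum_nc_n\mathbf 1_{O_n}(\xi)\,dm(\xi)\le\varepsilon .
\]
If such measures $\nu_k$ converged to $\delta_{\mathbf 1}$, then $\nu_k(z_{A_\xi})\to1$ for every $\xi$, and Fatou's lemma would give $1\le\varepsilon$. The next lemma carries this bound through all stages of the sequential closure at once. It is stated with upper bounds $u_s$ because in the later application the functions $\xi\mapsto h_\xi(s)$ need not be Borel.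

\begin{lemma}\label{lem:fatou}
Let $K$ be compact, $S\subseteq K$, $\varepsilon>0$, and let $h_\xi:K\to[0,1]$, $\xi\in\mathbb T$, be continuous. Suppose that for each $s\in S$ there is a Borel function $u_s:\mathbb T\to[0,1]$ with $h_\xi(s)\le u_s(\xi)$ for all $\xi$ and $\int u_s\,dm\le\varepsilon$. Then for each $\nu\in\mathrm{Seq}(\mathrm{co}\,\Delta_S)$ there is $\xi\in\mathbb T$ with $\nu(h_\xi)\le\varepsilon$.
\end{lemma}

\begin{proof}
Let $\mathcal U$ be the set of $\mu\in P(K)$ for which there is a Borel function $u:\mathbb T\to[0,1]$, a \emph{witness}, with $\mu(h_\xi)\le u(\xi)$ for all $\xi$ and $\int u\,dm\le\varepsilon$. By hypothesis $\Delta_S\subseteq\mathcal U$. If $u_i$ is a witness for $\mu_i$, then $\sum_ic_iu_i$ is a witness for the convex combination $\sum_ic_i\mu_i$. If $\mu_k\to\mu$ in $w^*$ and $u_k$ is a witness for $\mu_k$, put $u=\liminf_ku_k$. Then $\mu\in P(K)$, and $\mu(h_\xi)=\lim_k\mu_k(h_\xi)\le u(\xi)$ because $h_\xi$ is continuous, and $\int u\,dm\le\liminf_k\int u_k\,dm\le\varepsilon$ by Fatou's lemma. Hence $\mathrm{Seq}(\mathrm{co}\,\Delta_S)\subseteq\mathcal U$. Finally, a witness $u$ for $\nu$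 cannot exceed $\varepsilon$ everywhere, since then $\int u\,dm>\varepsilon$.
\end{proof}

It remains to find a Borel filter with such random members. A member $A_\xi$ must omit each given $n$ with high probability while its complement stays small in the sense of the filter. Nowhere dense sets of large measure have this double nature. Recall that $D\subseteq\mathbb T$ is \emph{nowhere dense} if every nonempty open set has a nonempty open subset disjoint from $D$. Fix a sequence $(q_n)_{n\in\omega}$ that is dense in $\mathbb T$, and from now on let
\[
\mathfrak F=\big\{A\subseteq\omega:\{q_n:n\notin A\}\text{ is nowhere dense in }\mathbb T\big\}.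
\]

\begin{lemma}\label{lem:filter}
The family $\mathfrak F$ is a proper filter that contains all cofinite sets and is Borel in $\mathcal P(\omega)$. For every $\varepsilon\in(0,1)$ there are sets $A_\xi\in\mathfrak F$, $\xi\in\mathbb T$, such that for each $n$ the set $O_n=\{\xi:n\in A_\xi\}$ is open and $m(O_n)\le\varepsilon$.
\end{lemma}

\begin{proof}
Subsets and finite unions of nowhere dense sets are nowhere dense, so $\mathfrak F$ is a filter. It is proper because $\{q_n:n\in\omega\}$ is dense, and it contains the cofinite sets because finite subsets of $\mathbb T$ are nowhere dense. Let $\mathcal V$ be a countable base of nonempty open subsets of $\mathbb T$. Then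
\[
\mathfrak F=\bigcap_{U\in\mathcal V}\ \bigcup_{V\in\mathcal V,\,V\subseteq U}\ \bigcap_{n:\,q_n\in V}\{A:n\in A\},
\]
which is Borel.

Given $\varepsilon$, choose open arcs $I_n\ni q_n$ of length at most $\varepsilon2^{-n-1}$ and let $C=\mathbb T\setminus\bigcup_nI_n$. Then $C$ is compact, $m(C)\ge1-\varepsilon$, and $C$ is nowhere dense, being closed and disjoint from a dense set. Put $A_\xi=\{n:q_n\notin C+\xi\}$. The set $\{q_n:n\notin A_\xi\}$ is contained in the nowhere dense set $C+\xi$, so $A_\xi\in\mathfrak F$. Moreover $n\in A_\xi$ if and only if $\xi\notin q_n-C$, so $O_n=\mathbb T\setminus(q_n-C)$ is open of measure $1-m(C)\le\varepsilon$.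
\end{proof}

This is the failure of Fatou's lemma along $\mathfrak F$: for every $\xi$ the numbers $\mathbf 1_{O_n}(\xi)=\mathbf 1_{A_\xi}(n)$ converge to $1$ along $\mathfrak F$, while $\int\mathbf 1_{O_n}\,dm\le\varepsilon$ for all $n$.

\begin{example}\label{ex:model}
In the model with this filter, take $\varepsilon=\frac12$, $h_\xi=z_{A_\xi}$ and $u_{p_n}=\mathbf 1_{O_n}$. By Lemma~\ref{lem:fatou}, every $\nu\in\mathrm{Seq}(\mathrm{co}\,\Delta_S)$ has $\nu(z_{A_\xi})\le\frac12$ for some $\xi$, while $\delta_{\mathbf 1}(z_A)=1$ for all $A\in\mathfrak F$. So $\delta_{\mathbf 1}$ is $\Sigma(S)$-measurable and $\delta_{\mathbf 1}\notin\mathrm{Seq}(\mathrm{co}\,\Delta_S)$.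
\end{example}

The example does not answer the Question, since $\delta_{\mathbf 1}\in\Delta_Y$. Two things remain to be done. The point $\mathbf 1$ has to be replaced by a measure $\lambda$ that resists approximation from \emph{every} countable set of points of the space. And \emph{every} probability on the space has to be measurable. The second task needs a supply of large spaces on which all probabilities are measurable, and cubes provide it.

\section{Measures on cubes}\label{sec:cubes}

\begin{proposition}\label{prop:cube}
If $|\Gamma|\le\mathfrak c$, then every $\mu\in P(2^\Gamma)$ is the $w^*$-limit of a sequence from $\mathrm{co}\,\Delta_{2^\Gamma}$.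
\end{proposition}

For the fair coin measure the approximating sequence can be written down directly (Step 2). A general $\mu$ is the law of a measurable function $Z$ of independent fair coins (Step 1). Since $Z$ need not be continuous, we cannot push the sequence forward by $Z$; instead we approximate each coordinate of $Z$ by clopen sets, each at its own speed (Step 3). No uniformity in the coordinate is needed, because $w^*$-convergence tests finitely many coordinates at a time.

\begin{proof}
The \emph{product $\sigma$-algebra} of a cube is the one generated by the coordinates. It is generated by the algebra of clopen sets, and a set is clopen if and only if it depends on finitely many coordinates. Let $\Omega=2^{\Gamma\times\omega}$ with its product $\sigma$-algebra and the fair coin measure $\mathbb P$.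

\emph{Step 1: $\mu$ is the law of a measurable map $Z:\Omega\to2^\Gamma$.} We simulate the coordinates one after another, each with its conditional probability given the earlier ones. Well-order $\Gamma$ and identify it with an ordinal $\alpha^*$. For $\alpha\le\alpha^*$ let $\mathcal B_\alpha$ be the product $\sigma$-algebra of $2^\alpha$, let $\mu_\alpha$ be the image of $\mu$ on $\mathcal B_\alpha$ under $z\mapsto z|_\alpha$, and let $\mathcal G_\alpha$ be the $\sigma$-algebra on $\Omega$ generated by the coordinates $(\beta,i)$ with $\beta<\alpha$. For $\gamma<\alpha^*$ let $U_\gamma(t)=\sum_it(\gamma,i)2^{-i-1}$; it is uniformly distributed on $[0,1]$, $\mathcal G_{\gamma+1}$-measurable and independent of $\mathcal G_\gamma$. The measure $B\mapsto\mu\{z:z|_\gamma\in B,\ z_\gamma=1\}$ on $\mathcal B_\gamma$ is bounded by $\mu_\gamma$, so by the Radon--Nikodym theorem it has a $\mathcal B_\gamma$-measurable density $p_\gamma:2^\gamma\to[0,1]$ with respect to $\mu_\gamma$. Define $Z_\gamma:\Omega\to\{0,1\}$ by recursion on $\gamma$, writing $Z_{<\alpha}=(Z_\beta)_{\beta<\alpha}$: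
\[
Z_\gamma(t)=1\iff U_\gamma(t)<p_\gamma\big(Z_{<\gamma}(t)\big).
\]
We show by induction on $\alpha\le\alpha^*$ that $Z_{<\alpha}$ is measurable from $\mathcal G_\alpha$ to $\mathcal B_\alpha$ and has law $\mu_\alpha$. For $\alpha=0$ there is nothing to prove. Let $\alpha=\gamma+1$. The function $p_\gamma\circ Z_{<\gamma}$ is $\mathcal G_\gamma$-measurable, so $Z_\gamma$ is $\mathcal G_{\gamma+1}$-measurable. By independence, Fubini's theorem and $\mathbb P(U_\gamma<p)=p$ for $p\in[0,1]$, we get for $B\in\mathcal B_\gamma$
\[
\mathbb P(Z_{<\gamma}\in B,\ Z_\gamma=1)=\int_Bp_\gamma\,d\mu_\gamma=\mu_{\gamma+1}(B\times\{1\}).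
\]
Subtracting from $\mathbb P(Z_{<\gamma}\in B)=\mu_\gamma(B)$ gives the same equality for $B\times\{0\}$, and every set in $\mathcal B_{\gamma+1}$ has the form $(B_0\times\{0\})\cup(B_1\times\{1\})$ with $B_0,B_1\in\mathcal B_\gamma$. Let $\alpha$ be a limit ordinal. Measurability holds coordinatewise. A clopen subset of $2^\alpha$ depends on coordinates below some $\beta<\alpha$, so the law of $Z_{<\alpha}$ agrees with $\mu_\alpha$ on a generating algebra, hence on $\mathcal B_\alpha$. The case $\alpha=\alpha^*$ is the claim.

\emph{Step 2: finitely supported $\tau_k$ with $\tau_k(C)=\mathbb P(C)$ for all large $k$, for each clopen $C\subseteq\Omega$.} Fix an injection $\iota:\Gamma\times\omega\to2^\omega$; this is the only use of $|\Gamma|\le\mathfrak c$. For a function $a:2^k\to\{0,1\}$ define $t_a\in\Omega$ by $t_a(\eta)=a(\iota(\eta)|k)$, where $x|k$ is the initial segment of length $k$ of $x\in2^\omega$. Let $\tau_k$ be the average of the measures $\delta_{t_a}$ over all $2^{2^k}$ functions $a$. If $C$ depends on the distinct coordinates $\eta_1,\dots,\eta_l$, then for large $k$ the strings $\iota(\eta_1)|k,\dots,\iota(\eta_l)|k$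 are distinct. The values of a uniformly chosen $a$ at distinct strings are independent fair bits, so $\tau_k(C)=\mathbb P(C)$.

\emph{Step 3: transfer to $\mu$.} A measurable set is approximated in measure by sets from a generating algebra, so for $\gamma\in\Gamma$ and $j\in\omega$ there is a clopen $C_{\gamma,j}\subseteq\Omega$ with $\mathbb P(C_{\gamma,j}\triangle\{Z_\gamma=1\})\le2^{-j}$. For $i\le j$ this gives $\mathbb P(C_{\gamma,i}\triangle C_{\gamma,j})\le2^{1-i}$. By Step 2 there are integers $k^\gamma_0<k^\gamma_1<\dots$ with $\tau_k(C_{\gamma,i}\triangle C_{\gamma,j})\le2^{1-i}$ whenever $i\le j$ and $k\ge k^\gamma_j$. Let $j_\gamma(k)=\max\{j:k^\gamma_j\le k\}$, and $j_\gamma(k)=0$ if $k<k^\gamma_0$. For $k\ge k^\gamma_i$ we have $j_\gamma(k)\ge i$ and $k\ge k^\gamma_{j_\gamma(k)}$, so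
\begin{equation}\label{eq:speed}
\tau_k\big(C_{\gamma,i}\triangle C_{\gamma,j_\gamma(k)}\big)\le2^{1-i}\qquad(k\ge k^\gamma_i).
\end{equation}
Define $\Phi_k:\Omega\to2^\Gamma$ by $\Phi_k(t)_\gamma=\mathbf 1_{C_{\gamma,j_\gamma(k)}}(t)$, and let $\mu_k\in\mathrm{co}\,\Delta_{2^\Gamma}$ be the average of the measures $\delta_{\Phi_k(t_a)}$ over all $a:2^k\to\{0,1\}$.

Let $V=\{z:z|_J\in D\}$ with $J\subseteq\Gamma$ finite and $D\subseteq2^J$. Fix $i$ and let $V_i\subseteq\Omega$ be the clopen set of $t$ with $(\mathbf 1_{C_{\gamma,i}}(t))_{\gamma\in J}\in D$. The sets $\Phi_k^{-1}(V)$ and $V_i$ differ only inside $\bigcup_{\gamma\in J}C_{\gamma,i}\triangle C_{\gamma,j_\gamma(k)}$, so for large $k$ inequality \eqref{eq:speed} gives $|\mu_k(V)-\tau_k(V_i)|\le|J|2^{1-i}$, and $\tau_k(V_i)=\mathbb P(V_i)$ by Step 2. The sets $V_i$ and $Z^{-1}(V)$ differ only inside $\bigcup_{\gamma\in J}C_{\gamma,i}\triangle\{Z_\gamma=1\}$, so $|\mathbb P(V_i)-\mu(V)|\le|J|2^{-i}$ by Step 1. Thus $\limsup_k|\mu_k(V)-\mu(V)|\le3|J|2^{-i}$ for every $i$, and $\mu_k(V)\to\mu(V)$. Indicators of clopen sets span a dense subspace of $C(2^\Gamma)$ by the Stone--Weierstrass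 theorem, and $\|\mu_k\|=1$. Hence $\mu_k\to\mu$ in $w^*$.
\end{proof}

\begin{remark}
The bound on $|\Gamma|$ is sharp. Let $|\Gamma|>\mathfrak c$ and let $S\subseteq2^\Gamma$ be countable. The map $\gamma\mapsto(s_\gamma)_{s\in S}\in2^S$ is not injective, so $\overline S\subseteq\{z:z_\gamma=z_{\gamma'}\}$ for some $\gamma\ne\gamma'$, whereas the fair coin measure has support $2^\Gamma$. So (c) fails. A cube $2^\Gamma$ therefore satisfies all of (a)--(d) if $|\Gamma|\le\mathfrak c$ and none of them if $|\Gamma|>\mathfrak c$.
\end{remark}

\section{The space $K$}\label{sec:space}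

In the model, a sequence $(p_n)$ converges to a point along $\mathfrak F$. We replace the index set $\omega$ by the binary tree and the limit point by the Cantor set of its branches, which carries a nonatomic measure.

Let $2^{<\omega}$ be the set of finite $0$--$1$ strings, $|d|$ the length of $d\in2^{<\omega}$, and $[d]=\{x\in2^\omega:d\subseteq x\}$, where $d\subseteq x$ means that $x$ extends $d$. Let $X=2^{<\omega}\cup2^\omega$. Identify a string $d$ with the sequence $d$ followed by $2,2,\dots$; then $X$ becomes the closed subset of $3^\omega$ of all sequences in which every term after a $2$ is a $2$. We give $X$ the metric $2^{-j}$, where $j$ is the first place at which two distinct sequences differ. So $X$ is a compact metric space, each $d\in2^{<\omega}$ is isolated, the sets $\{y\in X:x|j\subseteq y\}$ form a neighborhood base at $x\in2^\omega$, the set $2^\omega$ is closed in $X$, and the distance from $x|n$ to $x$ is $2^{-n}$ for all $x\in2^\omega$.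

A first attempt is to attach to $X$ one coordinate $z_A$ for each $A\in\mathfrak F$, free over the branches and allowed to be $1$ over a string $d$ only if $|d|\in A$. This fails: the part over the branches is the cube $2^\omega\times2^{\mathfrak F}$, and by Proposition~\ref{prop:cube} each measure on it is approximated from within. So the coordinates must also restrict the points over the branches. We let a coordinate be $1$ over a branch $x$ only if $x$ lies in a prescribed closed set $F$; such an $F$ can have large measure and miss any given countable set.

Let $\mathcal H$ be the family of nonempty closed subsets of $2^\omega$ and $\Gamma=\mathcal H\times\mathfrak F$. We have $|\mathcal H|=\mathfrak c$, since $\mathcal H$ contains the singletons and $2^\omega$ has a countable base, and $|\mathfrak F|\le\mathfrak c$; so $|\Gamma|=\mathfrak c$. For $\gamma=(F,A)\in\Gamma$ put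
\[
G_\gamma=G_{F,A}=F\cup\{d\in2^{<\omega}:|d|\in A,\ [d]\cap F\ne\emptyset\}.
\]
Thus $G_{F,A}$ consists of the branches in $F$ and of their initial segments with length in $A$. It is closed in $X$. Indeed, strings are isolated, so it suffices to separate a branch $x\notin F$ from $G_{F,A}$. As $F$ is closed, $[x|j]\cap F=\emptyset$ for some $j$. A branch extending $x|j$ is not in $F$, and a string $d\supseteq x|j$ has $[d]\cap F=\emptyset$, so the neighborhood $\{y:x|j\subseteq y\}$ misses $G_{F,A}$. (Without the requirement $[d]\cap F\ne\emptyset$, every branch would be in the closure.) Define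
\[
K=\{(x,z)\in X\times2^\Gamma:\ z_\gamma=1\text{ implies }x\in G_\gamma,\text{ for all }\gamma\in\Gamma\}.
\]
Over each $x\in X$ the coordinates $\gamma$ with $x\notin G_\gamma$ vanish, and the others are free. Put $K_0=K\cap(2^\omega\times2^\Gamma)$ and $K_d=K\cap(\{d\}\times2^\Gamma)$ for $d\in2^{<\omega}$, and write $z_\gamma$ also for the continuous function $(x,z)\mapsto z_\gamma$ on $K$. Call $f\in C(K)$ \emph{finitely determined} if $f(x,z)=g(x,z|_J)$ for some finite $J\subseteq\Gamma$ and $g\in C(X\times2^J)$.

\begin{lemma}\label{lem:K}
\begin{itemize}
\item[(i)] $K$ is a compact Hausdorff space of weight $\mathfrak c$.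
\item[(ii)] $K$ is the disjoint union of the closed set $K_0$ and the countably many clopen sets $K_d$, and $K_d$ is homeomorphic to $2^{\Gamma_d}$, where $\Gamma_d=\{\gamma:d\in G_\gamma\}$.
\item[(iii)] The finitely determined functions are dense in $C(K)$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) $K$ is the intersection over $\gamma$ of the closed sets $\{z_\gamma=0\}\cup\{x\in G_\gamma\}$ in the compact space $X\times2^\Gamma$, which has a base of size $\mathfrak c$. So $K$ is compact and $w(K)\le\mathfrak c$. For $\gamma=(F,A)$ and $x\in F$ the point $(x,\mathbf 1_{\{\gamma\}})$ lies in $K$; it belongs to $\{z_\gamma=1\}$ and to no other $\{z_{\gamma'}=1\}$. So $K$ has $\mathfrak c$ distinct clopen subsets. Each is a finite union of members of any given base, so every base has at least $\mathfrak c$ members.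

(ii) The set $2^\omega$ is closed in $X$, each $\{d\}$ is clopen, and $(d,z)\in K$ if and only if $z_\gamma=0$ for all $\gamma\notin\Gamma_d$.

(iii) Two finitely determined functions can be written with a common $J$, so these functions form an algebra. It contains the constants, the functions $z_\gamma$ and the continuous functions of $x$, so it separates points. Apply the Stone--Weierstrass theorem.
\end{proof}

\section{Every probability on $K$ is measurable}\label{sec:b}

\begin{proposition}\label{prop:b}
$\mathrm{Ba}(C_p(K))=\mathrm{Ba}(C_w(K))$.
\end{proposition}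

\begin{proof}
By \eqref{eq:reform}, Lemma~\ref{lem:K}(ii) and Lemma~\ref{lem:closure}(iii), it suffices to treat probabilities carried by some $K_d$ or by $K_0$. Since $K_d\cong2^{\Gamma_d}$ and $|\Gamma_d|\le\mathfrak c$, Proposition~\ref{prop:cube} and Lemma~\ref{lem:closure}(i),(ii) show that every probability carried by $K_d$ is measurable.

Let $\nu\in P(K)$ be carried by $K_0$. We push $\nu$ down to level $n$ of the tree, switching off the coordinates that are forbidden there. Define $\rho_n$ on $K_0$ by $\rho_n(x,z)=(x|n,z')$, where
\[
z'_{F,A}=z_{F,A}\ \text{ if }n\in A,\qquad z'_{F,A}=0\ \text{ if }n\notin A .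
\]
The map $\rho_n$ takes values in $K$: if $z'_{F,A}=1$, then $n\in A$ and $z_{F,A}=1$, so $x\in G_{F,A}\cap2^\omega=F$; thus $x\in[x|n]\cap F$ and $x|n\in G_{F,A}$. It is continuous, since $x\mapsto x|n$ is locally constant on $2^\omega$ and each coordinate of $z'$ is $z_{F,A}$ or $0$. The measure $\nu_n=\rho_n[\nu]$ is carried by the finite union $\bigcup_{|d|=n}K_d$, so it is measurable by the first paragraph and Lemma~\ref{lem:closure}(iii).

We claim that $\nu_n\to\nu$ along $\mathfrak F$. Let $f\in C(K)$ and $\varepsilon>0$. Choose a finitely determined $f'(x,z)=g(x,z|_J)$ with $\|f-f'\|<\varepsilon/3$, and let $A_J\in\mathfrak F$ be the intersection of the sets $A$ with $(F,A)\in J$ (and $A_J=\omega$ if $J=\emptyset$). For $n\in A_J$ the map $\rho_n$ does not change the coordinates in $J$, so $f'(\rho_n(x,z))=g(x|n,z|_J)$. Since $g$ is uniformly continuous and $x|n$ is at distance $2^{-n}$ from $x$, there is $n_0$ with $|g(x|n,y)-g(x,y)|\le\varepsilon/3$ for all $n\ge n_0$, $x\in2^\omega$ and $y\in2^J$. For $n\in A_J$ with $n\ge n_0$ we get $|\nu_n(f')-\nu(f')|\le\varepsilon/3$ and so $|\nu_n(f)-\nu(f)|<\varepsilon$. The set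 of these $n$ belongs to $\mathfrak F$ because $\mathfrak F$ contains the cofinite sets. This proves the claim.

By Lemma~\ref{lem:filter} and Lemma~\ref{lem:borelfilter}, applied on $(C(K),\Sigma(K))$, the measure $\nu$ is measurable.
\end{proof}

\section{A measure singular to the sequential closure}\label{sec:lambda}

The role of the point $\mathbf 1$ of the model goes to a measure that switches on every permitted coordinate. Let $\theta$ be the fair coin measure on $2^\omega$, and for $x\in2^\omega$ let
\[
e(x)=\big(x,(\mathbf 1_F(x))_{(F,A)\in\Gamma}\big).
\]
Then $e(x)\in K_0$, because $\mathbf 1_F(x)=1$ means $x\in F\subseteq G_{F,A}$. The map $e$ is not continuous, so we define the image of $\theta$ through its integrals. For $f\in C(K)$ the function $f\circ e$ is Borel on $2^\omega$. Indeed, if $f(x,z)=g(x,z|_J)$, then $f\circ e$ is the composition of the continuous function $g$ with the Borel map $x\mapsto(x,(\mathbf 1_F(x))_{(F,A)\in J})$ into $X\times2^J$; the general case follows from Lemma~\ref{lem:K}(iii) by uniform limits. So $\lambda(f)=\int f\circ e\,d\theta$ is a positive linear functional with $\lambda(1)=1$, that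 is, $\lambda\in P(K)$ by the Riesz representation theorem, and
\begin{equation}\label{eq:lambda}
\lambda(z_{F,A})=\theta(F)\qquad\text{for all }(F,A)\in\Gamma .
\end{equation}

For use in Section~\ref{sec:large} we allow a larger ambient space; the case $K'=K$ is the one needed for Theorem~\ref{thm:main}.

\begin{proposition}\label{prop:sep}
Let $K'$ be a compact Hausdorff space containing $K$ as a clopen subspace, and extend each $z_\gamma$ by $0$ on $K'\setminus K$. For every $\nu\in\mathrm{Seq}(\mathrm{co}\,\Delta_{K'})$ and $\varepsilon\in(0,1)$ there is $\gamma\in\Gamma$ with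
\[
\lambda(z_\gamma)\ge1-\varepsilon\qquad\text{and}\qquad\nu(z_\gamma)\le\varepsilon .
\]
\end{proposition}

\begin{proof}
\emph{Reduction to countably many points.} Let $\mathcal S$ be the union of the sets $\mathrm{Seq}(\mathrm{co}\,\Delta_S)$ over countable $S\subseteq K'$. It contains $\mathrm{co}\,\Delta_{K'}$. If $\mu_k\in\mathrm{Seq}(\mathrm{co}\,\Delta_{S_k})$ and $\mu_k\to\mu$, then all $\mu_k$, and hence $\mu$, lie in $\mathrm{Seq}(\mathrm{co}\,\Delta_S)$ for $S=\bigcup_kS_k$. So $\mathcal S\supseteq\mathrm{Seq}(\mathrm{co}\,\Delta_{K'})$, and we fix a countable $S$ with $\nu\in\mathrm{Seq}(\mathrm{co}\,\Delta_S)$.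

\emph{Choice of the test functions.} The set $F$ will take care of the points of $S$ over branches, and the random set $A_\xi$ of the points over strings. The set $N=\{x:(x,z)\in S\cap K_0\text{ for some }z\}$ is countable, so $\theta(N)=0$, and by inner regularity there is a closed $F\subseteq2^\omega\setminus N$ with $\theta(F)\ge1-\varepsilon$. It is nonempty because $\varepsilon<1$. Let $A_\xi$ and $O_n$ be as in Lemma~\ref{lem:filter}, and let $h_\xi=z_{F,A_\xi}$, which is continuous on $K'$ because $K$ is clopen.

\emph{The hypothesis of Lemma~\ref{lem:fatou}.} Let $s\in S$. If $s\in K'\setminus K$, then $h_\xi(s)=0$, and we take $u_s=0$. If $s=(x,z)\in K_0$, then $x\in N$, so $x\notin F=G_{F,A_\xi}\cap2^\omega$ and $h_\xi(s)=0$ for all $\xi$; again $u_s=0$. If $s\in K_d$ with $|d|=n$, then $h_\xi(s)=1$ implies $d\in G_{F,A_\xi}$, so $n\in A_\xi$, that is, $\xi\in O_n$; we take $u_s=\mathbf 1_{O_n}$, whose integral is at most $\varepsilon$.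

By Lemma~\ref{lem:fatou} there is $\xi$ with $\nu(z_{F,A_\xi})\le\varepsilon$, and $\lambda(z_{F,A_\xi})=\theta(F)\ge1-\varepsilon$ by \eqref{eq:lambda}.
\end{proof}

The set $F$ depends on $S$ and the parameter $\xi$ depends on $\nu$. Neither choice costs anything on the side of $\lambda$, since \eqref{eq:lambda} holds for all pairs $(F,A)$; this is why $\Gamma$ is the full product $\mathcal H\times\mathfrak F$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The space $K$ is compact of weight $\mathfrak c$ by Lemma~\ref{lem:K}, and it satisfies (b) by Proposition~\ref{prop:b}. Let $\nu\in\mathrm{Seq}(\mathrm{co}\,\Delta_K)$. Proposition~\ref{prop:sep} with $\varepsilon=2^{-k}$, $k\ge1$, gives clopen sets $V_k=\{z_{\gamma_k}=1\}$ with $\nu(V_k)\le2^{-k}$ and $\lambda(V_k)\ge1-2^{-k}$. Let $W_j=\bigcup_{k\ge j}V_k$ and $W=\bigcap_jW_j$. Then $\nu(W_j)\le2^{1-j}$, and $\lambda(W_j)\ge\sup_{k\ge j}\lambda(V_k)=1$. So $\nu(W)=0$ and $\lambda(W)=1$, which means that $\lambda$ and $\nu$ are mutually singular. In particular $\|\lambda-\nu\|=2$ for every $\nu\in\mathrm{Seq}(\mathrm{co}\,\Delta_K)$, and $\lambda\in P(K)\setminus\mathrm{Seq}(\mathrm{co}\,\Delta_K)$.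
\end{proof}

\section{Larger weights}\label{sec:large}

To raise the weight we add to $K$ a large compact space on which all measures are atomic.

\begin{proof}[Proof of Theorem~\ref{thm:range}]
The first assertion is Proposition~\ref{prop:cd}. Let $\kappa\ge\mathfrak c$, let $L=D\cup\{\infty\}$ be the one-point compactification of a discrete set $D$ of size $\kappa$, and let $K'=K\sqcup L$ be the topological sum with the space $K$ of Section~\ref{sec:space}. The singletons of $D$ and the complements in $L$ of finite subsets of $D$ form a base of $L$ of size $\kappa$, and every base of $L$ contains the singletons; so $w(L)=\kappa$ and $w(K')=\max(\mathfrak c,\kappa)=\kappa$.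

The space $K'$ satisfies (b). By \eqref{eq:reform} and Lemma~\ref{lem:closure}(iii) it suffices to consider probabilities carried by $K$ or by $L$. Those carried by $K$ are measurable by Proposition~\ref{prop:b}, \eqref{eq:reform} and Lemma~\ref{lem:closure}(ii). Let $\mu$ be carried by $L$. Compact subsets of $D$ are finite, so by inner regularity there are finite sets $D_k\subseteq D$ with $\mu(D\setminus D_k)\to0$. Thus $\mu$ is carried by the countable set $\{\infty\}\cup\bigcup_kD_k$, and it is measurable by Lemma~\ref{lem:closure}(iii) applied to singletons.

The space $K'$ does not satisfy (a). By Proposition~\ref{prop:sep} with $\varepsilon=\frac13$, each $\nu\in\mathrm{Seq}(\mathrm{co}\,\Delta_{K'})$ has $\nu(z_\gamma)\le\frac13<\frac23\le\lambda(z_\gamma)$ for some $\gamma$, so $\nu\ne\lambda$.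

Finally, let $\mathfrak p=\mathfrak c$ and let $\kappa$ be infinite. If $\kappa<\mathfrak c$, the equivalence holds for all compact spaces of weight $\kappa$ by the first assertion; if $\kappa\ge\mathfrak c$, it fails for $K'$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{APR}
Antonio Avil\'es, Grzegorz Plebanek, Jos\'e Rodr\'iguez,
\emph{On Baire measurability in spaces of continuous functions},
arXiv:1208.2207 (2012).

\bibitem{Edgar}
Edgar, Indiana Univ. Math. J. 26 (1977).

\end{thebibliography}
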